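\title{V-graphs of diameter three and finite sets of valuations}

\begin{abstract}
Let $D$ be an infinite division ring that is finite-dimensional over its center, and let $N$ be a normal subgroup of finite index in $D^\times$ with $-1\in N$. We prove that if $D^\times/N$ supports a V-graph of diameter at least $3$, then $N$ is open in the topology defined by a non-empty finite set of non-trivial valuations of $D$. More precisely, $D^\times/N$ splits as a direct product of mutually orthogonal factors, one for each valuation topology that is needed, and the number of factors is at most $\log_4|D^\times/N|$. The proof recovers the topology from $N$ alone: a Ramsey argument and the diameter hypothesis produce a ring $B$ with $1+B\subseteq N$, and the valuations are read off from the ideal of infinitesimals that $B$ defines in a saturated extension of $D$.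
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $D$ be a division ring and $N$ a normal subgroup of finite index in $D^\times$. Valuations produce such subgroups: the rational numbers of even $p$-adic valuation form one, and it is open in the $p$-adic topology. We ask, conversely, for a condition on the way $N$ interacts with addition that forces $N$ to be open in a valuation topology. The condition studied here is a lower bound on the diameter of a graph on the finite group $D^\times/N$.

\subsection*{Valuations}
A \emph{valuation} on $D$ is a surjective homomorphism $v\colon D^\times\to\Gamma$ onto a totally ordered group $\Gamma$, written additively, such that $v(a+b)\ge\min(v(a),v(b))$ whenever $a,b,a+b\in D^\times$. It is \emph{non-trivial} if $\Gamma\ne\{0\}$. Since $\Gamma$ is torsion-free, $v(-1)=0$; it follows that $a+b\neq0$ and $v(a+b)=v(a)$ if $v(a)<v(b)$. For $\gamma\in\Gamma$ put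
\[
U_v(\gamma)=\{y\in D: y=0\text{ or }v(y)>\gamma\}.
\]
The sets $x+U_v(\gamma)$ form a base of neighborhoods of $x$ for a topology $\tau_v$ on $D$. For a finite set $\widetilde T$ of valuations, the \emph{topology defined by $\widetilde T$} is the coarsest topology finer than every $\tau_v$, $v\in\widetilde T$; the basic neighborhoods of $x$ are the sets $x+\bigcap_{v\in\widetilde T}U_v(\gamma_v)$. As $aU_v(\gamma)=U_v(v(a)+\gamma)$, multiplication by $a\in D^\times$ is a homeomorphism. Hence a subgroup $N$ of $D^\times$ is open if and only if it contains a basic neighborhood of $1$, and then all its cosets are open. The trivial valuation has $U_v(0)=\{0\}$ and defines the discrete topology, in which every subgroup is open; only non-trivial valuations carry information.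

\subsection*{V-graphs}
Graphs are simple and undirected. The distance $d(g,h)$ is the length of a shortest path from $g$ to $h$, with $d(g,g)=0$ and $d(g,h)=\infty$ if there is no path; the diameter is the supremum of the distances, so a disconnected graph has infinite diameter.

Let $N$ be a normal subgroup of finite index in $D^\times$, put $G=D^\times/N$, and write $a^*=aN$ for the class of $a\in D^\times$. A \emph{V-graph} on $G$ is a graph $\Delta$ with vertex set $G\setminus\{1\}$ such that
\begin{enumerate}
\item[(V1)] if $a,b\in D^\times\setminus N$ and $a+b=1$, then $d(a^*,b^*)\le1$;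
\item[(V2)] for every vertex $g$, the set $\{h\in G\setminus\{1\}: d(h,g)\le1\}\cup\{1\}$ is a subgroup of $G$.
\end{enumerate}
If such a $\Delta$ exists, $G$ \emph{supports} it. For $g,h\in G$ we write
\[
g\perp h\quad\text{if}\quad g=1\ \text{ or }\ h=1\ \text{ or }\ d(g,h)\le1,
\]
and $X\perp Y$ for subsets $X,Y\subseteq G$ if $g\perp h$ for all $g\in X$, $h\in Y$.

The complete graph is always a V-graph. So is the commuting graph, in which distinct vertices are joined when they commute: elements with $a+b=1$ commute, and the sets in (V2) are centralizers. Axiom (V1) demands an edge for each solution of $a+b=1$, and (V2) propagates edges multiplicatively. A V-graph of large diameter therefore exists only if the equation $a+b=1$ has few solutions modulo $N$. Valuations are a reason for that to happen.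

\begin{example}\label{ex:p}
Let $p\equiv1\pmod 4$ be a prime, and let $N^{(p)}\subseteq\mathbb Q^\times$ consist of the numbers $p^{2k}u$ with $k\in\mathbb Z$, $v_p(u)=0$ and $u$ a square modulo $p$. Then $-1\in N^{(p)}$, the group $N^{(p)}$ contains all $u$ with $v_p(u-1)>0$ and so is $p$-adically open, and $\mathbb Q^\times/N^{(p)}\cong(\mathbb Z/2)^2$. The graph without edges on the three non-trivial classes is a V-graph of diameter $\infty$. Indeed, the sets in (V2) are the subgroups $\{1,g\}$. For (V1) let $a+b=1$ with $a,b\notin N^{(p)}$. If $v_p(a)>0$, then $b\equiv1\pmod p$ and $b\in N^{(p)}$, which is excluded; so $v_p(a)\le0$ and, by symmetry, $v_p(b)\le 0$. If $v_p(a)<0$, then $b=-a(1-a^{-1})$ has the class of $a$. If $v_p(a)=0$, then $v_p(b)\ge0$, so $v_p(b)=0$, and $a,b$ are both non-square units, again of the same class. Here $g\perp h$ is orthogonality for the non-zero alternating form on $(\mathbb Z/2)^2$, which explains the symbol.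
\end{example}

\subsection*{The question and the answer}
The following is known. Let $D$ be infinite and $-1\in N$, and suppose that $D$ is commutative or is a finite-dimensional division algebra over a field of finite transcendence degree over its prime field. If $D^\times/N$ supports a V-graph of diameter at least $4$, then $N$ is $\tau_v$-open for some non-trivial valuation $v$. The bound $4$ cannot be lowered to $3$: there are examples with a V-graph of diameter $3$ in which $N$ is not open for any single non-trivial valuation. One such example is $N^{(5)}\cap N^{(13)}$ (Section~\ref{sec:products}), and it is open for a set of two valuations. This suggests that intersections are the only new phenomenon in diameter $3$, and leads to the following question, posed in \cite{ERS}.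

\medskip
\noindent\textbf{Question.} \emph{Let $D$ be an infinite division ring, and let $N\ni-1$ be a normal subgroup of finite index in $D^\times$ such that $D^\times/N$ supports a V-graph of diameter at least $3$. Assume that \textup{(i)} $D$ is commutative, or \textup{(ii)} $D$ is a finite-dimensional division algebra over a finitely generated field. Is $N$ open in the topology defined by some non-empty finite set of non-trivial valuations of $D$?}
\medskip

The answer is yes in both cases. In case (i), $D$ is its own center; in case (ii) the base field lies in the center. So both are covered by the next theorem, in which finite generation is not needed. Throughout the paper, $N$ is a normal subgroup of finite index in $D^\times$ with $-1\in N$, and $G=D^\times/N$.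

\begin{theorem}\label{thm:A}
Let $D$ be an infinite division ring, finite-dimensional over its center $K$. If $G$ supports a V-graph of diameter at least $3$, then $N$ is open with respect to the topology defined by a non-empty finite set of non-trivial valuations of $D$.
\end{theorem}

Theorem~\ref{thm:A} follows from part (1) of a structure theorem.

\begin{theorem}\label{thm:B}
Let $D$ be as in Theorem~\ref{thm:A}.
\begin{enumerate}
\item[(1)] Let $\Delta$ be a V-graph of diameter at least $3$ on $G$. There are $r\ge1$, a direct decomposition $G=G_1\times\dots\times G_r$ with all $G_i\ne1$, and non-trivial valuations $v_1,\dots,v_r$ of $D$ with pairwise distinct topologies, such that, with $N_i=\ker(D^\times\to G\to G_i)$ (so that $N=\bigcap_iN_i$), the following hold for each $i$: the group $N_i$ is $\tau_{v_i}$-open; $G_i\perp\prod_{j\ne i}G_j$; and the subgraph $\Delta_i$ induced on $G_i\setminus\{1\}$ is a V-graph on $D^\times/N_i$ of diameter at least $3$.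
\item[(2)] In \textup{(1)}, $r\le\log_4|G|$. If $r\ge2$, then $\operatorname{diam}\Delta=3$; hence if $\operatorname{diam}\Delta\ge4$, then $N$ is open for a single valuation. If $N$ is open for a finite set $\widetilde T$ of non-trivial valuations, then $\{\tau_{v_1},\dots,\tau_{v_r}\}\subseteq\{\tau_v:v\in\widetilde T\}$. So $r$ is the least number of valuations needed.
\item[(3)] Conversely, let $v_1,\dots,v_r$ be non-trivial valuations of $D$ with pairwise distinct topologies, and let $N_i\ni-1$ be $\tau_{v_i}$-open normal subgroups of finite index such that each $D^\times/N_i$ supports a V-graph of diameter at least $3$. Then $D^\times/\bigcap_iN_i\cong\prod_iD^\times/N_i$ supports a V-graph of diameter at least $3$.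
\item[(4)] In Theorem~\ref{thm:A}, the number $3$ cannot be replaced by $2$; and the bound $r\le\log_4|G|$ is attained for every $r$.
\end{enumerate}
\end{theorem}

Sections~\ref{sec:perp} and \ref{sec:products} contain the formal properties of $\perp$, the approximation theorem, and the proofs of parts (2)--(4). The rest of the paper proves part (1). Section~\ref{sec:model} shows on $N^{(5)}$ how a subgroup determines its topology. Sections~\ref{sec:ramsey}--\ref{sec:inf} construct that topology for an arbitrary infinite division ring; finite-dimensionality is used again only in Sections~\ref{sec:residue}--\ref{sec:many}, where the valuations are extracted. The assumption that $D$ is infinite excludes nothing: a finite division ring is a field, its $G$ is cyclic, and by (V2) a generator of $G$ is at distance at most $1$ from every vertex, so the diameter is at most $2$.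

\section{The relation $\perp$}\label{sec:perp}

Let $\Delta$ be a V-graph on $G$. For $g\in G$ put $C(g)=\{h\in G:h\perp g\}$. The relation $\perp$ is symmetric, and $C(g)$ is a subgroup containing $g$: this is (V2) for $g\ne1$, and $C(1)=G$. These two facts are used together constantly: if $h\perp g_1$ and $h\perp g_2$, then $h$ is orthogonal to the group generated by $g_1$ and $g_2$. For $a,b\in D^\times$ we write $a\perp b$ for $a^*\perp b^*$.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] For $g,h\in G\setminus\{1\}$: $d(g,h)\ge3$ if and only if $C(g)\cap C(h)=1$.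
\item[(b)] If $a,b\in D^\times$ and $a+b\in N$ or $a-b\in N$, then $a\perp b$.
\item[(c)] If $n',n\in N$, $a\in D^\times$ and $n'+na\ne0$, then $n'+na\perp a$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A non-trivial element of $C(g)\cap C(h)$ is a vertex at distance at most $1$ from both $g$ and $h$, and such a vertex exists exactly when $d(g,h)\le2$.

(b) We may assume $a,b\notin N$. Since $-1\in N$, the elements $b$ and $-b$ have the same class, so it suffices to treat $a+b=n\in N$. Then $n^{-1}a+n^{-1}b=1$, the summands have the classes of $a$ and $b$, and (V1) applies.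

(c) We have $(n'+na)-na\in N$, so $n'+na\perp na$ by (b), and $(na)^*=a^*$.
\end{proof}

The vertex set is finite, so a graph of diameter at least $3$ has two vertices at distance at least $3$. A third comes for free.

\begin{lemma}\label{lem:far}
Let $x,y\in D^\times\setminus N$ with $d(x^*,y^*)\ge3$, and put $z=xy$.
\begin{enumerate}
\item[(a)] The classes $1,x^*,y^*,z^*$ are distinct, and $C(w^*)\cap C(w'^*)=1$ for any two different $w,w'\in\{x,y,z\}$.
\item[(b)] If $h\in G$ and $h\perp G$, then $h=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(a), $C(x^*)\cap C(y^*)=1$; this gives (b). If $z^*=1$, then $y^*=x^{*-1}$ lies in $C(x^*)\cap C(y^*)$, which is false. Also $x^*\neq y^*$, and $z^*\ne x^*,y^*$ because $y^*,x^*\ne1$. If $g\in C(x^*)\cap C(z^*)$, then the group $C(g)$ contains $x^*$ and $z^*$, hence $y^*=x^{*-1}z^*$, so $g\in C(x^*)\cap C(y^*)=1$. If $g\in C(y^*)\cap C(z^*)$, then $C(g)$ contains $x^*=z^*y^{*-1}$, and again $g=1$.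
\end{proof}

An \emph{orthogonal decomposition} of $(G,\Delta)$ is a direct decomposition $G=G_1\times\dots\times G_r$ with $G_i\ne1$ and $G_i\perp\prod_{j\ne i}G_j$ for all $i$. For $J\subseteq\{1,\dots,r\}$ with complement $J'$ let $G_J=\prod_{i\in J}G_i$, let $g\mapsto g_J$ be the projection $G\to G_J$, let $N_J=\bigcap_{i\in J}N_i$ be the kernel of $D^\times\to G_J$, and let $\Delta_J$ be the subgraph induced on $G_J\setminus\{1\}$. We identify $D^\times/N_J$ with $G_J$ and write $i$ for $\{i\}$.

\begin{lemma}\label{lem:orth}
Let $\operatorname{diam}\Delta\ge3$, let $G=G_1\times\dots\times G_r$ be an orthogonal decomposition, and let $J\ne\emptyset$.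
\begin{enumerate}
\item[(a)] $G_J\perp G_{J'}$.
\item[(b)] $\Delta_J$ satisfies \textup{(V2)} and has diameter at least $3$.
\item[(c)] If $\Delta_i$ satisfies \textup{(V1)} on $D^\times/N_i$ for every $i\in J$, then $\Delta_J$ satisfies \textup{(V1)} on $D^\times/N_J$.
\item[(d)] If $r\ge2$, then $\operatorname{diam}\Delta=3$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $h\in G_{J'}$ the group $C(h)$ contains $G_i$ for every $i\in J$.

(b) Adjacency in $\Delta_J$ is adjacency in $\Delta$, so the sets in (V2) are the subgroups $C(g)\cap G_J$. Let $\xi,\eta$ be vertices of $\Delta$ with $C(\xi)\cap C(\eta)=1$. If $g\in G_J$ satisfies $g\perp\xi_J$ and $g\perp\eta_J$, then $C(g)$ contains $\xi_J$, $\eta_J$ and, by (a), $G_{J'}$; so it contains $\xi$ and $\eta$, and $g=1$. Suppose $\xi_J=1$. Then $g=\eta_J$ satisfies both conditions, so $\eta_J=1$; now every $g\in G_J$ satisfies them, so $G_J=1$, which is false. Thus $\xi_J\ne1$, by symmetry $\eta_J\ne1$, and no vertex of $\Delta_J$ is within distance $1$ of both. Their distance in $\Delta_J$ is at least $3$.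

(c) Let $a+b=1$ with $a,b\in D^\times\setminus N_J$, and put $g=a^*$, $h=b^*$. For $i\in J$ we have $g_i\perp h_i$, by (V1) for $\Delta_i$ or because one of them is $1$, and $g_i\perp h_j$ for $j\ne i$. So $C(g_i)\ni h_J$ for all $i\in J$, and therefore $C(h_J)\ni g_J$.

(d) Let $g,h\in G\setminus\{1\}$. Note that $g_i\perp g$, since $C(g_i)$ contains $g_i$ and all $G_j$ with $j\ne i$. If there are $i\ne j$ with $g_i\ne1$ and $h_j\ne1$, then consecutive terms of $g,g_i,h_j,h$ are equal or adjacent, so $d(g,h)\le3$. Otherwise $g$ and $h$ lie in one and the same $G_i$, and any non-trivial element of some $G_j$, $j\ne i$, is adjacent to both.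
\end{proof}

\section{Approximation, products and examples}\label{sec:products}

In this section $D$ has finite dimension $m$ over its center $K$, with basis $e_1=1,e_2,\dots,e_m$. The natural map $D\otimes_KD^{\mathrm{op}}\to\operatorname{End}_K(D)$ is an isomorphism, so each coordinate function, viewed as a $K$-linear map $D\to K\subseteq D$, is a sum of two-sided multiplications: there are finitely many $x_{ij},y_{ij}\in D^\times$ with
\begin{equation}\label{eq:coord}
a_i=\sum_jx_{ij}\,\alpha\,y_{ij}\qquad\text{for all }\alpha=\sum_ia_ie_i\in D,\ a_i\in K.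
\end{equation}

We recall the dictionary for fields. A \emph{valuation ring} of a field $K$ is a subring $W$ such that $a\in W$ or $a^{-1}\in W$ for every $a\in K^\times$. It is local, its maximal ideal $\mathfrak m_W$ consists of $0$ and all $a$ with $a^{-1}\notin W$, and its ideals form a chain. A valuation $w$ has the valuation ring $\{0\}\cup\{a:w(a)\ge0\}$, every valuation ring $W$ arises in this way, and $w$ is non-trivial if and only if $W\ne K$. The sets $U_w(w(c))=c\,\mathfrak m_W$, $c\in K^\times$, are the basic neighborhoods of $0$. Two valuation rings different from $K$ are \emph{independent} if no valuation ring different from $K$ contains both. The approximation theorem \cite[VI, \S7, no.~2]{Bou} states: if $w_1,\dots,w_r$ are non-trivial valuations of $K$ whose rings are pairwise independent, then the diagonal image of $K$ is dense in $\prod_i(K,\tau_{w_i})$.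

\begin{lemma}\label{lem:restrict}
Let $v\colon D^\times\to\Gamma$ be a non-trivial valuation and $w=v|_{K^\times}$. Then $\Gamma$ is abelian, every element of $\Gamma$ is bounded above by an element of $w(K^\times)$, so that $w$ is non-trivial, and $\tau_v$ is the product topology of $\tau_w$ on $D=\bigoplus_iKe_i$.
\end{lemma}

\begin{proof}
Let $\alpha\in D^\times$ and let $\sum_{i=0}^ma_i\alpha^i=0$ be a non-trivial relation over $K$. The least value among the non-zero terms is attained twice, since otherwise the sum would be non-zero. So $w(a_i)+iv(\alpha)=w(a_j)+jv(\alpha)$ for some $i<j$, and $kv(\alpha)\in w(K^\times)$ with $k=j-i\ge1$. The subgroup $w(K^\times)$ is central in $\Gamma$, so $k(\gamma+v(\alpha)-\gamma)=kv(\alpha)$ for all $\gamma\in\Gamma$; as $\beta<\beta'$ implies $k\beta<k\beta'$, we get $\gamma+v(\alpha)-\gamma=v(\alpha)$. Thus $\Gamma$ is abelian. Moreover $v(\alpha)\le kv(\alpha)$ if $v(\alpha)\geq0$, and $v(\alpha)\le w(1)$ otherwise.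

Both topologies are translation invariant, so we compare neighborhoods of $0$. Given $\gamma\in\Gamma$, choose $\delta\in w(K^\times)$ with $\delta+v(e_i)\ge\gamma$ for all $i$; then $\bigoplus_iU_w(\delta)e_i\subseteq U_v(\gamma)$. Given $\delta\in w(K^\times)$, choose $\gamma$ with $v(x_{ij})+\gamma+v(y_{ij})\ge\delta$ for all $i,j$; by \eqref{eq:coord}, $U_v(\gamma)\subseteq\bigoplus_iU_w(\delta)e_i$.
\end{proof}

\begin{proposition}[Weak approximation]\label{prop:approx}
Let $v_1,\dots,v_r$ be non-trivial valuations of $D$ with pairwise distinct topologies, and let $X_i\subseteq D$ be non-empty and $\tau_{v_i}$-open. Then $X_1\cap\dots\cap X_r\ne\emptyset$.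
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:restrict} the restrictions $w_i$ to $K$ are non-trivial and have pairwise distinct topologies. Valuation rings $W\subseteq W'\ne K$ define the same topology: $\mathfrak m_{W'}\subseteq\mathfrak m_W$, and $t\,\mathfrak m_W\subseteq\mathfrak m_{W'}$ for any $0\ne t\in\mathfrak m_{W'}$. So the rings of the $w_i$ are pairwise independent. Apply the approximation theorem to each coordinate.
\end{proof}

\begin{corollary}\label{cor:forced}
Let $v_0$ be a non-trivial valuation of $D$, let $N_0\ne D^\times$ be a $\tau_{v_0}$-open subgroup of $D^\times$, and let $N\subseteq N_0$ be open for a finite set $\widetilde T$ of non-trivial valuations. Then $\tau_{v_0}=\tau_v$ for some $v\in\widetilde T$.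
\end{corollary}

\begin{proof}
Suppose not. There are $\tau_v$-open sets $X_v\ni1$ with $\bigcap_{v\in\widetilde T}X_v\subseteq N$. For each topology $\tau$ among the $\tau_v$ let $X_\tau$ be the intersection of the $X_v$ with $\tau_v=\tau$. Take $g\in D^\times\setminus N_0$. Proposition~\ref{prop:approx}, applied to the sets $X_\tau$ and the $\tau_{v_0}$-open coset $gN_0$, gives an element of $N\cap gN_0\subseteq N_0\cap gN_0=\emptyset$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(2)}]
Consider any decomposition with the properties listed in (1). Lemma~\ref{lem:far}(a), applied to $\Delta_i$, gives $|G_i|\ge4$, so $4^r\le|G|$. The statement on the diameter is Lemma~\ref{lem:orth}(d); if $r=1$, then $N=N_1$ is $\tau_{v_1}$-open. The inclusion of sets of topologies is Corollary~\ref{cor:forced} for $v_0=v_i$, $N_0=N_i$. It shows $|\widetilde T|\ge r$, while $N=\bigcap_iN_i$ is open for $\{v_1,\dots,v_r\}$.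
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(3)}]
Put $H_i=D^\times/N_i$ and $N=\bigcap_iN_i$. By Proposition~\ref{prop:approx}, any cosets $g_1N_1,\dots,g_rN_r$ have a common element, so $D^\times/N\cong\prod_iH_i$. Join distinct non-trivial $g=(g_i)$ and $h=(h_i)$ by an edge if $g_i\perp h_i$ for all $i$. For $g\neq1$ the set in (V2) is the subgroup $C(g)=\prod_iC(g_i)$. If $a+b=1$ with $a,b\notin N$, the images of $a$ and $b$ in each $H_i$ are orthogonal, by (V1) or because one of them is trivial; so (V1) holds. If $\xi_i,\eta_i\in H_i$ are at distance at least $3$, then $\xi=(\xi_i)$ and $\eta=(\eta_i)$ satisfy $C(\xi)\cap C(\eta)=\prod_i(C(\xi_i)\cap C(\eta_i))=1$, so $d(\xi,\eta)\ge3$ by Lemma~\ref{lem:basic}(a).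
\end{proof}

In this product graph $H_i\perp\prod_{j\ne i}H_j$, and the subgraph induced on $H_i\setminus\{1\}$ is the given one. So $\prod_iH_i$ with the valuations $v_i$ is itself a decomposition as in (1).

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(4)}]
\emph{The bound is attained.} Let $p_1,\dots,p_r\equiv1\pmod4$ be distinct primes and $N=\bigcap_iN^{(p_i)}$. The $p_i$-adic topologies are distinct, since $p_i^k\to0$ only in the $i$-th. By Example~\ref{ex:p} and (3), the group $\mathbb Q^\times/N$ has order $4^r$ and carries a V-graph of diameter at least $3$ with a decomposition as in (1) into $r$ factors. By (2), every such decomposition has exactly $r$ factors. (For $r=2$ the diameter is $3$, and no single valuation suffices.)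

\emph{Diameter $2$ does not suffice.} Let $N_0=N^{(5)}$, let $N_1$ be the group of $q\in\mathbb Q^\times$ for which $\sum_\ell v_\ell(q)$ is even (sum over all primes $\ell$), and let $N=N_0\cap N_1\ni-1$. Since $11\in N_0\setminus N_1$, the group $N_0/N$ has order $2$. Join distinct non-trivial elements of $\mathbb Q^\times/N$ if their images in $\mathbb Q^\times/N_0$ are orthogonal for the graph of Example~\ref{ex:p}. The sets in (V2) are preimages of the subgroups $C(\cdot)$ of $\mathbb Q^\times/N_0$, and (V1) holds because $a+b=1$ makes the images orthogonal. The non-trivial element of $N_0/N$ has trivial image, so it is adjacent to all other vertices; the classes of $2$ and $5$ are not adjacent. Hence the diameter is $2$. The valuation rings of $\mathbb Q$ other than $\mathbb Q$ are the rings $\mathbb Z_{(\ell)}$. So if $N$ were open for a finite set of non-trivial valuations, it would contain all positive integers congruent to $1$ modulo some integer $n\geq1$. By Dirichlet's theorem one of these is a prime, and no prime lies in $N_1$.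
\end{proof}

\section{How $N$ determines its topology}\label{sec:model}

To prove Theorem~\ref{thm:B}(1) we must build valuations out of $N$. The first step is to describe neighborhoods of $0$ without valuations. For a finite set $E\subseteq D$ put
\[
U_E=\{\alpha\in D: 1+\alpha e\in N\text{ for all }e\in E\}.
\]
Then $U_{E\cup E'}=U_E\cap U_{E'}$ and $U_{c^{-1}E}=U_Ec$ for $c\in D^\times$. If $N$ is open for $\widetilde T$, each $U_E$ is a neighborhood of $0$. In the simplest case the sets $U_E$ generate all neighborhoods.

\begin{example}\label{ex:five}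
Let $D=\mathbb Q$, $N=N^{(5)}$, $v=v_5$. The units in $N$ are those congruent to $\pm1$ modulo $5$. We claim that $U_{\{1,2,3\}}=5\mathbb Z_{(5)}$. If $\alpha\in5\mathbb Z_{(5)}$, then $1+\alpha e\equiv1$ for $e=1,2,3$. If $v(\alpha)<0$, then $1+\alpha e=\alpha e(1+(\alpha e)^{-1})$ has the class of $\alpha e$, and $\alpha$ and $2\alpha$ are not both in $N$. If $v(\alpha)=0$, then for $\alpha\equiv1,2,3,4$ we find $1+\alpha\equiv2$, $1+\alpha\equiv3$, $1+2\alpha\equiv2$, $1+3\alpha\equiv3$, respectively, and these are not in $N$. Scaling, $U_{5^{-k}\{1,2,3\}}=5^{k+1}\mathbb Z_{(5)}$. So the $U_E$ form a base of $5$-adic neighborhoods of $0$.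

One can also test a single element. Let $\alpha\notin N$, $\alpha\neq0$. Then $1+\alpha$ and $1-\alpha$ both lie in $N$ if and only if $v(\alpha)>0$: for $v(\alpha)<0$ both have the class of $\alpha$, and for $v(\alpha)=0$ we have $\alpha\equiv\pm2$, so one of them is congruent to $3$. For $\alpha\in N$ the test fails, as $\alpha=1/25$ shows.
\end{example}

In general we have no valuation to compute with, and the first difficulty is additivity: why should a sum of two elements that are small in the sense of the $U_E$ be small? The example suggests to work with elements $\alpha\notin N$ and to call them small if $1+\alpha\in N$. For these, the diameter hypothesis gives additivity in one special situation, by reading a sum of three terms in two ways.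

\begin{lemma}\label{lem:twoways}
Let $\alpha,\beta\in D^\times\setminus N$ with $C(\alpha^*)\cap C(\beta^*)=1$. If $1+\alpha\in N$ and $1+\beta\in N$, then $1+\alpha+\beta\in N$.
\end{lemma}

\begin{proof}
Put $u=1+\alpha+\beta$. If $u=0$, then $\beta=-(1+\alpha)\in N$, which is excluded. By Lemma~\ref{lem:basic}(c), $u=(1+\alpha)+\beta\perp\beta$ and $u=(1+\beta)+\alpha\perp\alpha$. So $u^*=1$.
\end{proof}

The plan is as follows. A Ramsey argument shows that the $U_E$ are large (Section~\ref{sec:ramsey}). Lemma~\ref{lem:twoways} is bootstrapped to full additivity (Section~\ref{sec:ring}). We then replace the family $(U_E)$ by its intersection $I$ in a saturated extension of $D$, where estimates become ideal membership, and show that $I$ behaves like the infinitesimals of finitely many valuations (Sections~\ref{sec:inf} and \ref{sec:residue}).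

\medskip
\noindent\textbf{Standing assumptions.} From now on $D$ is infinite, $\Delta$ is a V-graph on $G$ of diameter at least $3$, the elements $x,y,z=xy$ are as in Lemma~\ref{lem:far}, and $s_1=1,s_2,\dots,s_q\in D^\times$ represent the elements of $G$.

\section{Monochromatic translates}\label{sec:ramsey}

The Hales--Jewett theorem states: for a finite non-empty set $Y_0$ and $k\ge1$ there is $L$ such that for every coloring of $Y_0^L$ with $k$ colors there are a non-empty set $S\subseteq\{1,\dots,L\}$ and letters $y_i\in Y_0$ for $i\notin S$ such that the words with $y_i$ in the positions $i\notin S$ and one common letter $y\in Y_0$ in all positions $i\in S$ have the same color, for all $y\in Y_0$. It is here that we use that $D$ is infinite and $G$ is finite.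

\begin{lemma}\label{lem:HJ}
For finite non-empty $Y_0\subseteq D$ and $k\ge1$ there is a finite set $Y\subseteq D$ such that every coloring of $Y$ with $k$ colors has a monochromatic subset $t+dY_0$ with $t\in D$, $d\in D^\times$.
\end{lemma}

\begin{proof}
Let $L$ be as above. Choose $d_1,\dots,d_L\in D$ successively so that all non-empty subset sums are non-zero; at each step only finitely many values are forbidden. Let $Y$ be the image of the map $Y_0^L\to D$, $(y_i)\mapsto\sum_id_iy_i$, and pull a coloring of $Y$ back to $Y_0^L$. The monochromatic words map onto $t+dY_0$ with $t=\sum_{i\notin S}d_iy_i$ and $d=\sum_{i\in S}d_i\ne0$.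
\end{proof}

\begin{lemma}\label{lem:translate}
\begin{enumerate}
\item[(a)] For finite $Y\subseteq D$ and $g\in D^\times$ there is $\nu\in D$ with $\nu+Y\subseteq gN$.
\item[(b)] For finite $E\subseteq D$ we have $N\cap U_E\ne\emptyset$.
\item[(c)] For $a\in D$ and $w\in D^\times$ there are $n_1,n_2\in N$ with $a=n_1w+n_2w$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\nu'+g^{-1}Y\subseteq N$, then $g\nu'+Y\subseteq gN$; so we may take $g=1$. Enlarge $Y$ so that $|Y|\ge2$. A monochromatic copy of $Y$ lands in a coset over which we have no control, so we apply Lemma~\ref{lem:HJ} to $Y'=\bigcup_is_iY$, coloring $D$ by the cosets of $N$ and $\{0\}$. The monochromatic set $t+dY'$ has at least two elements, so it lies in a coset $g'N$. Then $d^{-1}t+Y'\subseteq d^{-1}g'N=s_iN$ for some $i$, and from $s_iY\subseteq Y'$ we get $s_i^{-1}d^{-1}t+Y\subseteq N$.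

(b) Take $\nu$ with $\nu+(E\cup\{0\})\subseteq N$ and put $n=\nu^{-1}\in N$; then $1+ne=n(\nu+e)\in N$ for $e\in E$.

(c) Take $\nu$ with $\nu,\ \nu+aw^{-1}\in N$ and put $n_1=\nu+aw^{-1}$, $n_2=-\nu$.
\end{proof}

\section{A ring $B$ with $1+B\subseteq N$}\label{sec:ring}

\begin{proposition}\label{prop:B}
There is a non-zero additive subgroup $B$ of $D$ with $BB\subseteq B$ such that:
\begin{enumerate}
\item[(a)] $1+B\subseteq N$, and $(1+b)B=B$ for all $b\in B$;
\item[(b)] for every finite $S\subseteq D$ there is $n\in N$ with $nS\subseteq B$;
\item[(c)] there is a finite $E_0\subseteq D$ with $U_{E_0}\subseteq B$.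
\end{enumerate}
\end{proposition}

Lemma~\ref{lem:twoways} adds small elements of two far classes only once, and tells nothing about two elements of the same class. To iterate it we first restate it multiplicatively. For $w\in\{x,y,z\}$ let
\[
P_w=\{n\in N:1+nw\in N\}
\]
be the set of coefficients that make $nw$ small.

\begin{lemma}\label{lem:stab}
If $w\ne w'$ in $\{x,y,z\}$ and $n\in P_w$, then $(1+nw)P_{w'}=P_{w'}$.
\end{lemma}

\begin{proof}
Let $k\in P_{w'}$. By Lemmas~\ref{lem:far}(a) and \ref{lem:twoways}, $u=1+nw+kw'\in N$. Hence $1+(1+nw)^{-1}kw'=(1+nw)^{-1}u\in N$, which shows $(1+nw)^{-1}P_{w'}\subseteq P_{w'}$. Now $(1+nw)^{-1}=1+n'w$ with $n'=-(1+nw)^{-1}n\in N$, so $n'\in P_w$. The inclusion just proved, applied to $n'$, reads $(1+nw)P_{w'}\subseteq P_{w'}$.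
\end{proof}

So the group
\[
M=\{g\in N: gP_y=P_y,\ gP_z=P_z\}
\]
contains $1+P_xx$. To add a further term $nx$ to $g\in M$ we write $g+nx=g(1+g^{-1}nx)$, and we need $g^{-1}n$ to be a good coefficient again. We do not know that $M$ preserves $P_x$. The remedy is to replace $P_x$ by a subset defined through $P_y$ and $P_z$, which $M$ preserves by construction; this is why three classes are needed. By Lemma~\ref{lem:translate}(c) fix $m_1,m_2,q_1,q_2\in N$ with
\[
x=m_1y+m_2y=q_1z+q_2z,
\]
and put $E_1=\{\pm m_1y,\ \pm q_1z\}$ and
\[
P=N\cap U_{E_1}=\{n\in N:\pm nm_1\in P_y,\ \pm nq_1\in P_z\}.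
\]
Then $P=-P$, $MP=P$, and $P\ne\emptyset$ by Lemma~\ref{lem:translate}(b).

\begin{proof}[Proof of Proposition~\ref{prop:B}]
First, $1+nx\in M$ for $n\in P$. Indeed, $1+nx\ne0$ as $x\notin N$. We have $1+nx=(1+nm_1y)+nm_2y$ with $1+nm_1y\in N$, so $1+nx\perp y$ by Lemma~\ref{lem:basic}(c); from $1+nx=(1+nq_1z)+nq_2z$ we get $1+nx\perp z$. By Lemma~\ref{lem:far}(a), $1+nx\in N$, that is, $n\in P_x$, and Lemma~\ref{lem:stab} gives $1+nx\in M$.

Let $B$ be the additive group generated by $Px$. Then $B\ne0$, and $gB=B$ for $g\in M$ because $gP=P$. Since $P=-P$, every element of $B$ is a sum of elements of $Px$. If $g\in M$ and $n\in P$, then $g^{-1}n\in P$ and $g+nx=g(1+g^{-1}nx)\in M$. Starting from $g=1$ and adding one term at a time, we obtain $1+B\subseteq M\subseteq N$, which proves (a). For $b,b'\in B$ we have $bb'=(1+b)b'-b'\in B$.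

(b) Write each $s\in S$ as $k_sx+k_s'x$ with $k_s,k_s'\in N$, and choose $n\in N\cap U_E$, where $E$ is the union of the sets $k_sE_1$ and $k_s'E_1$. Then $nk_s,nk_s'\in P$, so $ns=nk_sx+nk_s'x\in B$.

(c) Write $s_i^{-1}x^{-1}=k_i+k_i'$ with $k_i,k_i'\in N$, and let $E_0$ be the union of the sets $s_ik_iE_1$ and $s_ik_i'E_1$, $1\le i\le q$. Let $0\ne\alpha\in U_{E_0}$ and choose $i$ with $\alpha s_i\in N$. Then $\alpha s_ik_i$ and $\alpha s_ik_i'$ lie in $N\cap U_{E_1}=P$, and $\alpha=\alpha s_i(s_i^{-1}x^{-1})x=\alpha s_ik_ix+\alpha s_ik_i'x\in B$.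
\end{proof}

For $c\in D^\times$, (a) and (c) give $Bc\subseteq U_{\{c^{-1}\}}$ and $U_{c^{-1}E_0}\subseteq Bc$. So the sets $U_E$ and the finite intersections of the additive groups $Bc$ are cofinal in each other: additivity is established.

\section{Infinitesimals}\label{sec:inf}

\subsection*{Saturated extensions}
Consider $D$ as a structure in the language of rings with a predicate for every subset $S\subseteq D^k$, $k\ge1$, and let $D^\bullet$ be a $|D|^+$-saturated elementary extension; its existence is a standard consequence of the compactness theorem. Write $S^\bullet\subseteq(D^\bullet)^k$ for the interpretation of $S$. We use two properties.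

\emph{Transfer.} A first-order statement about $+$, $\cdot$, finitely many elements of $D$ and finitely many sets $S$ holds in $D$ if and only if it holds in $D^\bullet$ with each $S$ replaced by $S^\bullet$. In particular $D^\bullet$ is a division ring, $S\mapsto S^\bullet$ preserves inclusions and finite intersections, $(Sc)^\bullet=S^\bullet c$ for $c\in D$, and $S^\bullet\ne\emptyset$ implies $S\neq\emptyset$.

\emph{Saturation.} Let $(X_j)$ be a family of at most $|D|$ subsets of $D^\bullet$, each defined by a first-order formula with parameters from $D$ and from a finite subset of $D^\bullet$ fixed for the whole family. If all finite subfamilies have non-empty intersection, then $\bigcap_jX_j\ne\emptyset$.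

For countable $D$, an ultrapower of $D$ over a non-principal ultrafilter on $\mathbb N$ has both properties, and the reader may keep this picture in mind. By transfer, $N^\bullet$ is a normal subgroup of $(D^\bullet)^\times$, and $(D^\bullet)^\times$ is the disjoint union of the cosets $s_iN^\bullet$. So $(D^\bullet)^\times/N^\bullet=G$, and $a^*$ and $a\perp b$ make sense for $a,b\in(D^\bullet)^\times$. Lemma~\ref{lem:basic}(b) holds in $D^\bullet$ with $N^\bullet$ in place of $N$: for each pair $i,j$ with $s_i\not\perp s_j$, transfer the statement that no $a\in s_iN$, $b\in s_jN$ have $a+b\in N$ or $a-b\in N$.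

\subsection*{The ideal $I$ and the ring $O$}
Define the \emph{infinitesimals} and their \emph{idealizer} by
\[
I=\{\alpha\in D^\bullet:1+\alpha D\subseteq N^\bullet\}=\bigcap_EU_E^\bullet,\qquad O=\{\alpha\in D^\bullet:\alpha I\subseteq I\}.
\]
In Example~\ref{ex:five}, $I=\bigcap_k5^k\mathbb Z_{(5)}^\bullet$, and $O=\bigcup_k5^{-k}\mathbb Z_{(5)}^\bullet$: elements of this union preserve $I$, and if $\alpha$ is outside it then $\alpha^{-1}\in I$ but $\alpha\alpha^{-1}\notin I$. So there $O$ is a valuation ring with maximal ideal $I$, the ring of elements that are not infinitely large.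

\begin{lemma}\label{lem:I}
We have $I=\bigcap_{c\in D^\times}B^\bullet c$. The set $I$ is a non-zero additive group with $DI=ID=I$, $II\subseteq I$, $1+I\subseteq N^\bullet$ and $1\notin I$.
\end{lemma}

\begin{proof}
The formula follows by transfer from the last paragraph of Section~\ref{sec:ring}. It shows that $I$ is an additive group, and that $II\subseteq I$, because $B^\bullet\cdot B^\bullet c\subseteq B^\bullet c$. The definition gives $ID=I$, $1+I\subseteq N^\bullet$ and, since $1+1\cdot(-1)=0$, also $1\notin I$. For $d\in D^\times$ we have $d(1+\alpha d)d^{-1}=1+d\alpha$, and $N^\bullet$ is normal; so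
\begin{equation}\label{eq:Ileft}
I=\{\alpha\in D^\bullet:1+D\alpha\subseteq N^\bullet\},
\end{equation}
and $DI=I$. For $c_1,\dots,c_k\in D^\times$, Proposition~\ref{prop:B}(b) gives $n\in N$ with all $nc_j^{-1}\in B$, so $0\ne n\in\bigcap_jBc_j$. By saturation, $I\ne0$.
\end{proof}

\begin{lemma}\label{lem:O}
For $\gamma\in(D^\bullet)^\times$ the conditions $\gamma^{-1}I\subseteq I$, $\ \gamma+I\subseteq\gamma N^\bullet$ and $I\gamma^{-1}\subseteq I$ are equivalent. The set $O$ is a subring of $D^\bullet$ containing $D$, $I$ is a proper two-sided ideal of $O$, and $1+I\subseteq O^\times$.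
\end{lemma}

\begin{proof}
Since $ID=I$, the first condition says that $1+\gamma^{-1}\varepsilon\in N^\bullet$ for all $\varepsilon\in I$. Since $DI=I$, by \eqref{eq:Ileft} the third says that $1+\varepsilon\gamma^{-1}\in N^\bullet$ for all $\varepsilon\in I$. Both mean $\gamma+\varepsilon\in\gamma N^\bullet=N^\bullet\gamma$ for all $\varepsilon\in I$. Every non-zero element is of the form $\gamma^{-1}$, so $OI\subseteq I$ and $IO\subseteq I$. By Lemma~\ref{lem:I}, the subring $O$ contains $D$ and $I$, and $1\notin I$. If $\gamma\in1+I$, then $\gamma\in O\cap N^\bullet$ and $\gamma+I=1+I\subseteq N^\bullet=\gamma N^\bullet$, so $\gamma^{-1}\in O$.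
\end{proof}

Thus $\gamma^{-1}\in O$ means that the class modulo $N^\bullet$ is constant on $\gamma+I$. To measure the failure of this, put, for $\alpha\in D^\bullet$,
\[
S(\alpha)=\{(\alpha+\varepsilon)^*:\varepsilon\in I,\ \alpha+\varepsilon\ne0\}\subseteq G.
\]
This set depends only on $\alpha+I$ and is non-empty since $I\ne0$.

\begin{lemma}\label{lem:S}
Let $\alpha,\beta,\gamma\in D^\bullet$.
\begin{enumerate}
\item[(a)] $S(u\alpha)=u^*S(\alpha)$ for $u\in O^\times$.
\item[(b)] If $\alpha+\beta\in1+I$ or $\alpha-\beta\in1+I$, then $S(\alpha)\perp S(\beta)$.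
\item[(c)] $|S(\gamma)|=1$ if and only if $\gamma\ne0$ and $\gamma^{-1}\in O$. In particular $S(u)=\{u^*\}$ for $u\in O^\times$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) holds because $uI=I$. For (b), $(\alpha+\varepsilon)\pm(\beta+\varepsilon')\in1+I\subseteq N^\bullet$, and Lemma~\ref{lem:basic}(b) applies. In (c), ``if'' is Lemma~\ref{lem:O}. Conversely let $|S(\gamma)|=1$. If $\gamma\in I$, then $S(\gamma)$ is the set of classes of $I\setminus\{0\}$, which is all of $G\ne1$ because $ID=I$. So $\gamma\notin I$, hence $0\notin\gamma+I$ and $\gamma+I\subseteq\gamma N^\bullet$; Lemma~\ref{lem:O} gives $\gamma^{-1}\in O$.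
\end{proof}

\subsection*{The key lemma}
What distinguishes the infinitesimals of a valuation? If $O$ is a valuation ring with maximal ideal $I$, as for $N^{(5)}$, then $\alpha^{-1}\in O$ unless $\alpha\in I$; as $\alpha$ and $\alpha-1$ are not both in $I$, one of them has its inverse in $O$. With finitely many valuations, each one spoils at most one of the elements $\alpha-c$, $c\in D$, so a fixed finite set of test points $c$ should suffice. This property can be proved from the graph alone.

\begin{lemma}[Key lemma]\label{lem:key}
There is a finite set $Y\subseteq D$ such that for every $\alpha\in D^\bullet$ there is $c\in Y$ with $\alpha\ne c$ and $(\alpha-c)^{-1}\in O$.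
\end{lemma}

\begin{proof}
Let $Y$ be given by Lemma~\ref{lem:HJ} for $Y_0=\{0,s_1,\dots,s_q\}$ and $k$ the number of subgroups of $G$. Let $\alpha\in D^\bullet$. For $c\in Y$ put $S_c=S(\alpha-c)$, and let $H_c$ be the subgroup of $G$ generated by $S_c^{-1}S_c$. By Lemma~\ref{lem:S}(c) it suffices to find $c$ with $H_c=1$.

Let $c\ne c'$ in $Y$ and $\delta=c-c'\in D^\times$. Since $\delta^{-1}(\alpha-c')-\delta^{-1}(\alpha-c)=1$, Lemma~\ref{lem:S}(a),(b) give $\delta^{*-1}S_{c'}\perp\delta^{*-1}S_c$. For $s\in S_c$ the group $C(\delta^{*-1}s)$ contains $\delta^{*-1}S_{c'}$, hence all $(\delta^{*-1}s')^{-1}(\delta^{*-1}s'')=s'^{-1}s''$ with $s',s''\in S_{c'}$. Therefore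
\begin{equation}\label{eq:H}
H_{c'}\perp\delta^{*-1}S_c .
\end{equation}
To exploit \eqref{eq:H} we want one group $H$ and differences $\delta$ in all classes. Color $c\in Y$ by $H_c$. There are points $c_0=t$ and $c_i=t+ds_i$ $(1\le i\le q)$ in $Y$, with $d\ne0$ and a common value $H=H_{c_0}=\dots=H_{c_q}$. Fix $s\in S_{c_0}$ and put $\delta_i=c_0-c_i=-ds_i$. For $h\in H$, \eqref{eq:H} with $c=c_0$, $c'=c_i$ shows that $C(h)$ contains all $\delta_i^{*-1}s$, hence all
\[
(\delta_i^{*-1}s)(\delta_1^{*-1}s)^{-1}=(\delta_i^{-1}\delta_1)^*=(s_i^{-1})^*.
\]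
So $h\perp G$, and $h=1$ by Lemma~\ref{lem:far}(b). Thus $H_{c_0}=1$.
\end{proof}

\section{The residue algebra $O/I$}\label{sec:residue}

From now on $D$ has finite dimension $m$ over its center $K$, with basis $e_1=1,\dots,e_m$; then $K$ is infinite. This hypothesis reduces the study of $O$ to commutative algebra. By transfer, $K^\bullet$ is the center of $D^\bullet$, $D^\bullet=\bigoplus_iK^\bullet e_i$, and \eqref{eq:coord} holds for all $\alpha\in D^\bullet$. Put $O_K=O\cap K^\bullet\supseteq K$ and $I_K=I\cap K^\bullet$. As $O$ and $I$ are additive groups stable under left and right multiplication by $D$, \eqref{eq:coord} gives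
\begin{equation}\label{eq:split}
O=\bigoplus_iO_Ke_i,\qquad I=\bigoplus_iI_Ke_i,\qquad O_K=\{a\in K^\bullet:aI_K\subseteq I_K\},\qquad I_K\ne0 .
\end{equation}
Since $1+I_K\subseteq O_K^\times$, the ideal $I_K$ lies in every maximal ideal of $O_K$. Our goal is to show that $O_K/I_K$ is a finite product of fields. Let $Y$ be as in Lemma~\ref{lem:key}.

\begin{lemma}\label{lem:prufer}
\begin{enumerate}
\item[(a)] For each maximal ideal $\mathfrak m$ of $O_K$, the localization $(O_K)_{\mathfrak m}$ is a valuation ring of $K^\bullet$.
\item[(b)] $O_K$ has fewer than $|Y|$ maximal ideals.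
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $a\in K^\bullet$, and take $c\in Y$ with $\beta=(a-c)^{-1}\in O$, say $\beta=\sum_ib_ie_i$ with $b_i\in O_K$. Then $\sum_iab_ie_i=a\beta=1+c\beta\in O$, so $ab_i\in O_K$ for all $i$. If some $b_i\notin\mathfrak m$, then $a=(ab_i)/b_i\in(O_K)_{\mathfrak m}$. Otherwise compare first coordinates: $ab_1=1+\sum_ib_i\lambda_i$, where $\lambda_i\in K$ is the first coordinate of $ce_i$. So $ab_1\in1+\mathfrak m$, $a\ne0$, and $a^{-1}=b_1/(ab_1)\in(O_K)_{\mathfrak m}$.

(b) Suppose that $Y=\{c_1,\dots,c_k\}$ and that $\mathfrak m_1,\dots,\mathfrak m_k$ are distinct maximal ideals. By the Chinese remainder theorem there are $f_i\in O_K$ with $f_i-1\in\mathfrak m_i$ and $f_i\in\mathfrak m_j$ for $j\ne i$. Put $\alpha=\sum_if_ic_i$. Then $\alpha-c_i=(f_i-1)c_i+\sum_{j\ne i}f_jc_j$ lies in $\mathfrak m_iO=\bigoplus_l\mathfrak m_ie_l$, a proper ideal of $O$. So no $\alpha-c_i$ has an inverse in $O$, contradicting Lemma~\ref{lem:key}.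
\end{proof}

Next we exclude nilpotents in $O_K/I_K$. A square-zero element would give a homomorphism from the additive group of $D$ to $G$, and every additive subgroup of finite index meets all classes.

\begin{lemma}\label{lem:radical}
$I_K$ is a radical ideal of $O_K$.
\end{lemma}

\begin{proof}
It suffices to show that $0\ne a\in O_K$ and $a^2\in I$ imply $a\in I$. For $d\in D$ the commuting elements $1\pm ad\in O$ have product $1-a^2d^2\in1+I\subseteq O^\times$, so $1+ad\in O^\times$. For $d,d'\in D$ we have $(1+ad)(1+ad')\in1+a(d+d')+I$, so by Lemma~\ref{lem:S}(c) the map $\chi(d)=(1+ad)^*$ is a homomorphism $(D,+)\to G$. Its kernel $V$ has finite index. Let $d_0\in D$, $h=\chi(d_0)$ and $g\in D^\times$. Let $R$ be a set of representatives of $D/V$, and take $\nu$ with $\nu+R\subseteq gN$ by Lemma~\ref{lem:translate}(a). The set $\nu+R$ also represents $D/V$, so there is $d\in(d_0+V)\cap gN$. From $(1+ad)-ad=1$ and Lemma~\ref{lem:basic}(b) we get $h=\chi(d)\perp a^*g^*$. As $g$ is arbitrary, $h\perp G$, so $h=1$. Thus $1+aD\subseteq N^\bullet$, that is, $a\in I$.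
\end{proof}

So $I_K$ is an intersection of primes. That these primes are maximal comes from the description of $O_K$ in \eqref{eq:split} as the largest subring of $K^\bullet$ in which $I_K$ is an ideal.

\begin{lemma}\label{lem:jacobson}
Let $\mathfrak m_1,\dots,\mathfrak m_\rho$ $(\rho\ge1)$ be the maximal ideals of $O_K$. Then $I_K=\bigcap_i\mathfrak m_i$.
\end{lemma}

\begin{proof}
Let $V_i=(O_K)_{\mathfrak m_i}$; as for every domain, $O_K=\bigcap_iV_i$. The primes of $O_K$ inside $\mathfrak m_i$ correspond to the primes of the valuation ring $V_i$, so those that contain $I_K$ form a non-empty chain, whose intersection $\mathfrak p_i$ is prime. By Lemma~\ref{lem:radical}, $I_K$ is the intersection of the primes containing it; each lies in some $\mathfrak m_i$ and then contains $\mathfrak p_i$. Hence $I_K=\bigcap_i\mathfrak p_i$.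

Let $W_i=(O_K)_{\mathfrak p_i}$, the localization of $V_i$ at the prime $\mathfrak P_i=\mathfrak p_iV_i$. Then $\mathfrak P_iW_i=\mathfrak P_i$. Indeed, let $0\neq b\in\mathfrak P_i$ and $s\in V_i\setminus\mathfrak P_i$. Then $s/b\notin V_i$, since otherwise $s\in\mathfrak P_i$; so $b/s\in V_i$, and $s\cdot(b/s)\in\mathfrak P_i$ forces $b/s\in\mathfrak P_i$. Now let $a\in\bigcap_iW_i$ and $b\in I_K$. Then $ab\in\mathfrak P_i$ for all $i$, so $ab\in\bigcap_iV_i=O_K$ and $ab\in\bigcap_i(\mathfrak P_i\cap O_K)=\bigcap_i\mathfrak p_i=I_K$. By \eqref{eq:split}, $a\in O_K$. Thus $O_K=\bigcap_iW_i$.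

Suppose $\mathfrak p_j\ne\mathfrak m_j$ for some $j$. Then $\mathfrak m_j\not\subseteq\mathfrak p_i$ for every $i$, since $\mathfrak m_j\subseteq\mathfrak p_i\subseteq\mathfrak m_i$ would give $i=j$ and $\mathfrak p_j=\mathfrak m_j$. An ideal contained in a finite union of primes lies in one of them, so there is $t\in\mathfrak m_j\setminus\bigcup_i\mathfrak p_i$. Then $t^{-1}\in\bigcap_iW_i=O_K$, which is absurd. So $\mathfrak p_i=\mathfrak m_i$ for all $i$.
\end{proof}

Put $k_i=O_K/\mathfrak m_i$, a field extension of $K$. By \eqref{eq:split}, Lemma~\ref{lem:jacobson} and the Chinese remainder theorem,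
\begin{equation}\label{eq:A}
A:=O/I=D\otimes_K(O_K/I_K)=A_1\times\dots\times A_\rho,\qquad A_i=D\otimes_Kk_i,
\end{equation}
and each $A_i$ is a central simple $k_i$-algebra. An element $u\in O$ whose image in $A$ is a unit is a unit of $O$: if $u'$ lifts the inverse, then $uu',u'u\in1+I\subseteq O^\times$. So $O^\times\to A^\times$ is onto with kernel $1+I\subseteq N^\bullet$, and taking classes defines a homomorphism
\[
\theta\colon A^\times\to G,
\]
which is onto because $D^\times\subseteq O^\times$. If $\rho=1$ we shall construct one valuation; if $\rho\ge2$, the decomposition \eqref{eq:A} will split $G$.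

\section{One factor: a single valuation}\label{sec:one}

\begin{proposition}\label{prop:one}
If $\rho=1$, then $N$ is $\tau_v$-open for a non-trivial valuation $v$ of $D$.
\end{proposition}

Let $\rho=1$, $k=k_1$, $A=D\otimes_Kk$. Now $O_K$ is local, so by Lemmas~\ref{lem:prufer} and \ref{lem:jacobson} it is a valuation ring of $K^\bullet$ with maximal ideal $I_K$. Two things remain: to descend from $K^\bullet$ to $K$, and to extend from $K$ to $D$. The second step has a real obstruction. For the rational quaternions, a valuation $v$ extending $v_5$ would have $v(2+i)=v(2-i)$, as the two elements are conjugate under $j$ and the value group is abelian; their product is $5$, so both values are positive, while their sum $4$ has value $0$. What removes the obstruction here is that $A$ has no zero divisors: in a matrix ring the equation $p+p'=1$ has solutions in all pairs of classes, which the graph forbids.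

\begin{lemma}\label{lem:division}
$A$ is a division ring.
\end{lemma}

\begin{proof}
By Wedderburn's theorem $A\cong M_l(\Lambda)$ with $\Lambda$ a division ring with center $k$, which is infinite. Suppose $l\ge2$. If $p,1-p\in A^\times$, then $\theta(p)\perp\theta(1-p)$: lift $p$ to $u\in O^\times$; then $1-u\in O^\times$ lifts $1-p$, and Lemma~\ref{lem:basic}(b) applies.

Let $E_{ij}$ be the matrix units. For $i\ne j$ the map $\zeta\mapsto\theta(1+\zeta E_{ij})$ is a homomorphism $(\Lambda,+)\to G$. Its kernel has finite index, so it is non-zero. Conjugation by the diagonal matrix with $\lambda\in\Lambda^\times$ in position $i$ and $1$ elsewhere sends $1+\zeta E_{ij}$ to $1+\lambda\zeta E_{ij}$, so the kernel is a left ideal, hence all of $\Lambda$. Thus $\theta$ kills the group $E_l(\Lambda)$ generated by the matrices $1+\zeta E_{ij}$. This group contains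
\[
\omega=\begin{pmatrix}0&-1\\1&0\end{pmatrix}=\begin{pmatrix}1&-1\\0&1\end{pmatrix}\begin{pmatrix}1&0\\1&1\end{pmatrix}\begin{pmatrix}1&-1\\0&1\end{pmatrix},
\]
placed in any two rows and columns, and $\omega\operatorname{diag}(a,1)\omega^{-1}=\operatorname{diag}(1,a)$. So the value $\delta(a)$ of $\theta$ on a diagonal matrix with one entry $a\in\Lambda^\times$ and all others $1$ does not depend on the position of $a$, and $\delta\colon\Lambda^\times\to G$ is a homomorphism. Adding left multiples of rows to other rows brings every invertible matrix to diagonal form, so $\delta$ is onto.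

Given $a,b\in\Lambda^\times$, put $t=1+a-b$ and $p_2=\begin{pmatrix}0&-a\\1&t\end{pmatrix}$. Then
\[
p_2\begin{pmatrix}1&-t\\0&1\end{pmatrix}=\begin{pmatrix}0&-a\\1&0\end{pmatrix}=\begin{pmatrix}a&0\\0&1\end{pmatrix}\omega,
\]
\[
\begin{pmatrix}1&0\\1&1\end{pmatrix}(1-p_2)=\begin{pmatrix}1&0\\1&1\end{pmatrix}\begin{pmatrix}1&a\\-1&1-t\end{pmatrix}=\begin{pmatrix}1&a\\0&b\end{pmatrix}=\begin{pmatrix}1&0\\0&b\end{pmatrix}\begin{pmatrix}1&a\\0&1\end{pmatrix}.
\]
Fix $\lambda\in k\setminus\{0,1\}$ and let $p=\operatorname{diag}(p_2,\lambda,\dots,\lambda)$. Then $p,1-p\in A^\times$, $\theta(p)=\delta(a)\delta(\lambda)^{l-2}$ and $\theta(1-p)=\delta(b)\delta(1-\lambda)^{l-2}$. As $a,b$ vary, these run independently through $G$. So $G\perp G$, and $G=1$ by Lemma~\ref{lem:far}(b), a contradiction.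
\end{proof}

For the descent, intersecting with $K$ is useless, since $O_K\cap K=K$. Instead we use the ring $B$, which lives in $D$, and Chevalley's extension theorem: for a subring $R$ of a field $K$ and a prime ideal $\mathfrak p$ of $R$ there is a valuation ring $W\supseteq R$ of $K$ with $\mathfrak m_W\cap R=\mathfrak p$.

\begin{lemma}\label{lem:W}
There is a valuation ring $W\ne K$ of $K$ with $W^\bullet\subseteq O_K$ and $I_K=\bigcap_{c\in K^\times}c\,\mathfrak m_W^\bullet$.
\end{lemma}

\begin{proof}
Let $B_K=B\cap K$. Since $0\ne I_K\subseteq B^\bullet\cap K^\bullet=B_K^\bullet$, transfer gives $B_K\ne0$. The ring $R=\{a\in K:aB_K\subseteq B_K\}$ contains $B_K$ as an ideal. For $b\in B_K$, Proposition~\ref{prop:B}(a) gives $(1+b)^{-1}\in R$. So $1+B_K\subseteq R^\times$, and $B_K$ lies in every maximal ideal of $R$. Choose one, and $W$ by Chevalley's theorem. Then $B_K\subseteq\mathfrak m_W$, so $W\ne K$ and $I_K\subseteq\mathfrak m_W^\bullet$. If $a\in W^\bullet\setminus O_K$, then $a^{-1}\in I_K\subseteq\mathfrak m_W^\bullet$ and $1=aa^{-1}\in\mathfrak m_W^\bullet$, which is false. Hence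 $W^\bullet\subseteq O_K$.

We claim that $O_K=\bigcup_{c\in K^\times}c^{-1}W^\bullet$. The inclusion $\supseteq$ holds as $K\subseteq O_K$. Let $a\in O_K$, and for $d\in D^\times$ let $X_d=\{\xi\in K^\bullet\cap B^\bullet d:a\xi\notin B^\bullet\}$. An element $\xi$ of all $X_d$ lies in $I_K$ by Lemma~\ref{lem:I}, so $a\xi\in I_K\subseteq B^\bullet$, a contradiction. By saturation, with $a$ as additional parameter, $X_{d_1}\cap\dots\cap X_{d_s}=\emptyset$ for some $d_1,\dots,d_s$. The set $K^\bullet\cap\bigcap_jB^\bullet d_j$ contains $I_K\ne0$, so by transfer there is $c\in K^\times\cap\bigcap_jBd_j$. Then $ac\in B^\bullet\cap K^\bullet\subseteq W^\bullet$, proving the claim.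

For $0\ne a\in K^\bullet$ we conclude: $a\in I_K$ if and only if $a^{-1}\notin O_K$, if and only if $ca^{-1}\notin W^\bullet$ for all $c\in K^\times$, if and only if $c^{-1}a\in\mathfrak m_W^\bullet$ for all $c\in K^\times$.
\end{proof}

Let $w\colon K^\times\to\Gamma\neq0$ be the valuation of $W$. There are two candidates for an extension to $D$. For $\alpha=\sum_ia_ie_i\in D^\times$ let $\operatorname{Nm}(\alpha)\in K^\times$ be the determinant of the $K$-linear map $\beta\mapsto\alpha\beta$, and let $\varphi(\alpha)=\min\{w(a_i):a_i\ne0\}$. The map $w\circ\operatorname{Nm}$ is a homomorphism, with $\operatorname{Nm}(a)=a^m$ for $a\in K^\times$. The map $\varphi$ satisfies $\varphi(\alpha+\beta)\ge\min(\varphi(\alpha),\varphi(\beta))$ and $\varphi(a\alpha)=w(a)+\varphi(\alpha)$ for $a\in K^\times$. Each has one of the two properties of a valuation, and they agree up to a bounded error. We write $|\gamma|=\max(\gamma,-\gamma)$.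

\begin{lemma}\label{lem:norm}
There is $\gamma_0\in\Gamma$, $\gamma_0\ge0$, with $|w(\operatorname{Nm}\alpha)-m\varphi(\alpha)|\le\gamma_0$ for all $\alpha\in D^\times$.
\end{lemma}

\begin{proof}
We have $\operatorname{Nm}(\sum_ia_ie_i)=F(a_1,\dots,a_m)$ for a form $F$ of degree $m$ over $K$, and the same $F$ computes the determinant of left multiplication on $A=\bigoplus_ike_i$. By Lemma~\ref{lem:division}, $F$ has no non-trivial zero in $k^m$.

If $\mu$ is the least value of $w$ on the non-zero coefficients of $F$, then $w(\operatorname{Nm}\alpha)\ge m\varphi(\alpha)+\mu$. For the upper bound let $Z_c$, for $c\in K^\times$, be the set of $\sum_ia_ie_i\in D$ with all $a_i\in W$, some $a_i=1$, and $F(a_1,\dots,a_m)\in c\,\mathfrak m_W$. These sets form a chain that shrinks as $w(c)$ grows. If all were non-empty, saturation would give $a_i\in W^\bullet\subseteq O_K$, one of them equal to $1$, with $F(a_1,\dots,a_m)\in\bigcap_cc\,\mathfrak m_W^\bullet=I_K$; reducing modulo $I_K$ we would get a non-trivial zero of $F$ in $k^m$. So $Z_c=\emptyset$ for some $c$, and we may take $w(c)\ge0$. For $\alpha\in D^\times$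 let $a_j$ be a coordinate with $w(a_j)=\varphi(\alpha)$. Since $a_j^{-1}\alpha\notin Z_c$, we get $w(\operatorname{Nm}\alpha)-m\varphi(\alpha)=w(\operatorname{Nm}(a_j^{-1}\alpha))\le w(c)$. Take $\gamma_0=\max(w(c),-\mu)$.
\end{proof}

It remains to remove the error $\gamma_0$. Recall that a subgroup $\Sigma$ of the ordered abelian group $\Gamma$ is \emph{convex} if $|\gamma|\le|\sigma|$, $\sigma\in\Sigma$ imply $\gamma\in\Sigma$. Convex subgroups form a chain, $\Gamma/\Sigma$ is ordered so that the projection preserves $\le$, and by H\"older's theorem an ordered abelian group without proper non-zero convex subgroups embeds in $\mathbb R$. Either we can divide out the error, or we can pass to real values, where a bounded error disappears after taking powers.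

\begin{proof}[Proof of Proposition~\ref{prop:one}]
Let $\Sigma_0$ be the smallest convex subgroup containing $\gamma_0$. In \emph{Case 1}, $\Sigma_0\ne\Gamma$, put $\Sigma=\Sigma_0$. In \emph{Case 2}, $\Sigma_0=\Gamma$, we have $\gamma_0>0$; let $\Sigma$ be the union of all convex subgroups not containing $\gamma_0$. Every larger convex subgroup contains $\gamma_0$, hence equals $\Gamma$, so $\Gamma/\Sigma$ embeds in $\mathbb R$. In both cases $\Gamma'=\Gamma/\Sigma\ne0$. Let $w'$, $\varphi'$ and $r_0\ge0$ be the images of $w$, $\varphi$ and $\gamma_0$ in $\Gamma'$, and put $v=w'\circ\operatorname{Nm}$, a homomorphism onto a subgroup of $\Gamma'$. Then $v|_{K^\times}=mw'$ is non-trivial, and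
\begin{equation}\label{eq:star}
|v(\alpha)-m\varphi'(\alpha)|\le r_0\qquad(\alpha\in D^\times).
\end{equation}

\emph{$v$ is a valuation.} In Case 1, $r_0=0$ and $v=m\varphi'$ satisfies the inequality for sums. In Case 2, let $a,b,a+b\ne0$ with $v(a)\le v(b)$ and put $\alpha=a^{-1}b$, so $v(\alpha)\ge0$; as $a+b=a(1+\alpha)$, we must show $v(1+\alpha)\ge0$. By \eqref{eq:star}, $m\varphi'(\alpha^i)\ge iv(\alpha)-r_0\ge-r_0$ for all $i\ge0$. Integers lie in $W$, so the binomial formula gives $m\varphi'((1+\alpha)^l)\ge-r_0$, and then \eqref{eq:star} gives $l\,v(1+\alpha)\ge-2r_0$ for all $l\ge1$. In $\mathbb R$ this forces $v(1+\alpha)\ge0$.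

\emph{$N$ is open.} For $c\in K^\times$ let $T_c=\bigoplus_ic\,\mathfrak m_We_i$. These sets form a chain, and $\bigcap_cT_c^\bullet=I$ by \eqref{eq:split} and Lemma~\ref{lem:W}. If every $T_c$ contained an element $\alpha$ with $1+\alpha\notin N$, saturation would give $\alpha\in I$ with $1+\alpha\notin N^\bullet$. So $1+T_c\subseteq N$ for some $c$. Put $\gamma'=m(w'(c)+r_0)\in m\Gamma'=v(K^\times)$. If $v(\alpha)>\gamma'$, then $m\varphi'(\alpha)\ge v(\alpha)-r_0>mw'(c)$, so every non-zero coordinate satisfies $w'(a_i)>w'(c)$, hence $w(a_i)>w(c)$, and $\alpha\in T_c$. Thus $1+U_v(\gamma')\subseteq N$.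
\end{proof}

\section{Several factors: splitting $G$}\label{sec:many}

Let $\rho\ge2$. View $A_i^\times$ as the subgroup of $A^\times$ of elements that are $1$ in all other components, and put $G_i=\theta(A_i^\times)$ and $G_i'=\prod_{j\ne i}G_j$. The groups $G_1,\dots,G_\rho$ commute with each other and generate $G$. For $\alpha\in O$, ``at $j$'' refers to the image of $\alpha$ in $A_j$.

\begin{proposition}\label{prop:many}
If $\rho\ge2$, then $G=G_1\times\dots\times G_\rho$ is an orthogonal decomposition, and each $\Delta_i$ is a V-graph on $D^\times/N_i$ of diameter at least $3$.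
\end{proposition}

The only source of orthogonality is an equation $\alpha+\beta=1$. The product \eqref{eq:A} supplies a very efficient one, $e+(1-e)=1$ for a lift $e$ of an idempotent, because $e$ and $1-e$ absorb multiplication by many units modulo $I$.

\begin{proof}
Fix $i$, and choose $e\in O_K$ that is $1$ at $i$ and $0$ at all $j\ne i$. If $u\in O^\times$ is $1$ at $i$, then $ue\equiv e\pmod I$; if $u$ is $1$ at all $j\ne i$, then $u(1-e)\equiv1-e\pmod I$. By Lemma~\ref{lem:S}(a),(b),
\begin{equation}\label{eq:e}
G_i'S(e)=S(e),\qquad G_iS(1-e)=S(1-e),\qquad S(e)\perp S(1-e).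
\end{equation}

\emph{Step 1: $G_i\perp G_i'$, $S(e)\perp G_i$, $S(1-e)\perp G_i'$.} Let $s\in S(e)$, $t\in S(1-e)$, $g\in G_i'$, $h\in G_i$. By \eqref{eq:e}, each of $s,gs$ is orthogonal to each of $t,ht$. So $C(t)$ and $C(ht)$ contain $g=(gs)s^{-1}$; the former is the third claim. Then $C(g)$ contains $t$ and $ht$, hence $h$, which is the first claim. Finally $C(s)$ contains $t$ and $ht$, hence $h$.

\emph{Step 2: the product is direct.} If $g\in G_i\cap G_i'$, then $C(g)\supseteq G_iG_i'=G$ by Step 1, so $g=1$ by Lemma~\ref{lem:far}(b). This holds for every $i$.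

\emph{Step 3: $S(e)=G_i'$ and $S(1-e)=G_i$.} Let $s=hg\in S(e)$ with $h\in G_i$, $g\in G_i'$. Then $h=g^{-1}s\in S(e)$, so $h\perp G_i$ and $h\perp G_i'$ by Step 1, and $h=1$. Thus $\emptyset\ne S(e)\subseteq G_i'$, and \eqref{eq:e} gives equality. If $t=hg\in S(1-e)$, then $g=h^{-1}t\in S(1-e)$ is orthogonal to $G_i'$ and to $G_i$, so $g=1$; thus $S(1-e)\subseteq G_i$, with equality by \eqref{eq:e}.

\emph{Step 4: $G_i\ne1$.} Suppose $G_i=1$. Since $e\notin I$, there is $d\in D$ with $1+ed\notin N^\bullet$. This element is $1+d$ at $i$ and $1$ elsewhere. If $d\ne-1$, it is a unit of $O$ with class in $G_i=1$, a contradiction. If $d=-1$, it is $1-e$, which is non-zero because $\rho\ge2$, and its class lies in $S(1-e)=G_i=1$, again a contradiction.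

Steps 1, 2 and 4 show that the decomposition is orthogonal, so Lemma~\ref{lem:orth}(b) gives (V2) and the diameter bound for $\Delta_i$.

\emph{Step 5: \textup{(V1)} for $\Delta_i$.} An element $d\in D^\times$ has image $(d,\dots,d)$ in $A^\times$, so the component $(d^*)_i$ is the value of $\theta$ on the element that is $d$ at $i$ and $1$ elsewhere. Let $a+b=1$ with $a,b\in D^\times\setminus N_i$. The element $\beta=1-ea$ is $b$ at $i$ and $1$ elsewhere, so $\beta\in O^\times$ and $S(\beta)=\{(b^*)_i\}$. Let $u\in O^\times$ be $a$ at $i$ and $1$ elsewhere. Then $ue\equiv ea\pmod I$, so $S(ea)=u^*S(e)=(a^*)_iG_i'\ni(a^*)_i$ by Step 3. Since $ea+\beta=1$, Lemma~\ref{lem:S}(b) gives $(a^*)_i\perp(b^*)_i$.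
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(1)} and Theorem~\ref{thm:A}]
We first prove, by induction on $|G|$, the statement (1) without the requirement that the topologies be distinct. If $\rho=1$, take the one-factor decomposition and the valuation of Proposition~\ref{prop:one}. If $\rho\ge2$, take the decomposition of Proposition~\ref{prop:many}. Each $N_i$ contains $-1$ and $|G_i|<|G|$, so the induction hypothesis applies to $(N_i,\Delta_i)$ and gives orthogonal decompositions $G_i=\prod_kG_{ik}$ and non-trivial valuations $v_{ik}$. Consider $G=\prod_{i,k}G_{ik}$. The projection onto $G_{ik}$ factors through $G_i$, and the subgraph of $\Delta$ induced on $G_{ik}\setminus\{1\}$ is the one induced from $\Delta_i$; so the statements on openness and on induced subgraphs are those of the induction hypothesis. For $g\in G_{ik}$ the group $C(g)$ contains $G_{il}$ for $l\ne k$ and contains $G_i'$, hence the product of all factors other than $G_{ik}$. So the decomposition is orthogonal.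

Now let $G=G_1\times\dots\times G_s$ with valuations $v_1,\dots,v_s$ be such a decomposition. Partition $\{1,\dots,s\}$ into blocks $J_1,\dots,J_r$ by putting $i$ and $j$ in the same block if $\tau_{v_i}=\tau_{v_j}$, and choose one valuation from each block. The chosen valuations have pairwise distinct topologies. For each block $J$, the group $N_J=\bigcap_{i\in J}N_i$ is open in the topology of the block. By Lemma~\ref{lem:orth}(a)--(c), $G=G_{J_1}\times\dots\times G_{J_r}$ is an orthogonal decomposition and each $\Delta_J$ is a V-graph on $D^\times/N_J$ of diameter at least $3$. This proves (1).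

Finally, $N$ is the intersection of the groups $N_J$, so it is open in the topology defined by the $r\ge1$ chosen valuations. This proves Theorem~\ref{thm:A}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bou}
Bourbaki, \emph{Alg\`ebre commutative}, VI, \S7, no.~2.

\bibitem{ERS}
Ido Efrat, Andrei S. Rapinchuk, Yoav Segev, \emph{On graphs and valuations}, arXiv:1401.8213 (2014).

\end{thebibliography}
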